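
\theoremstyle{plain}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title[Purity of exponential sums]{Purity of exponential sums on affine space and late degeneration of the Jacobian complex}

\begin{abstract}
Let $f$ be a polynomial of degree $\delta$ in $n$ variables over a finite field of characteristic $p$. Filtering the complex $(\Omega^\cdot,df\wedge)$ by degree gives a spectral sequence. Adolphson and Sperber proved that if its term $E_e$ is concentrated in form degree $n$, and $e$ is not too large compared with $\delta$, then $L(\mathbf A^n,f;t)^{(-1)^{n+1}}$ is a polynomial of degree $M_f=\dim H^n(\Omega^\cdot,df\wedge)$. They conjectured that all its reciprocal roots then have absolute value $q^{n/2}$. We prove this. The proof perturbs the linear part of $f$: the hypothesis is stable under such perturbations, so a Fourier transform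 has constant stalk Euler characteristic near the origin, and this forces it to be lisse, hence pure, there. We also show, by a $p$-adic argument, that the degree formula and purity hold in the larger range $\frac{p}{p-1}(e-1)<\delta$, and that this range is best possible.
\end{abstract}


\section{The question and the results}\label{sec:intro}

\subsection{Exponential sums and critical points}
Let $p$ be a prime, $q=p^a$, $\kappa=\mathbf F_q$, and let $\Psi:\kappa\to\mathbf C^\times$ be a nontrivial additive character. Let $n\ge1$, $A=\kappa[x_1,\dots,x_n]$, and let $f\in A$ have degree $\delta$. For $s\ge1$ put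
\[
S_s(f)=\sum_{x\in(\mathbf F_{q^s})^n}\Psi\bigl(\operatorname{Tr}_{\mathbf F_{q^s}/\kappa}f(x)\bigr),\qquad
L(f;t)=\exp\Bigl(\sum_{s\ge1}S_s(f)\frac{t^s}{s}\Bigr).
\]
The best one can hope for is that $L(f;t)^{(-1)^{n+1}}$ is a polynomial $\prod_i(1-\rho_it)$ with $|\rho_i|=q^{n/2}$ for all $i$. Then $S_s(f)=(-1)^n\sum_i\rho_i^s$, and the sums satisfy a square-root estimate whose constant is the degree of the polynomial. When does this happen, and what is the degree?

A natural guess for the degree is the number of critical points of $f$, counted with multiplicity. Let $\Omega^k$ be the free $A$-module with basis the $k$-forms $dx_I=dx_{i_1}\wedge\dots\wedge dx_{i_k}$ ($I=\{i_1<\dots<i_k\}$), and consider the complex $(\Omega^\cdot,df\wedge)$ with differential $\omega\mapsto df\wedge\omega$. This is the Koszul complex of the partial derivatives $\partial_if$, and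
\[
M_f:=\dim_\kappa H^n(\Omega^\cdot,df\wedge)=\dim_\kappa A/(\partial_1f,\dots,\partial_nf)
\]
counts the critical points. The guess needs some control at infinity, and the following filtration measures it. Write $f=f^{(\delta)}+f^{(\delta-1)}+\dots+f^{(0)}$ with $f^{(j)}$ homogeneous of degree $j$. Give the monomial form $x^u\,dx_I$ with $|I|=k$ the weight $|u|+k$, and let $F_r\Omega^k$ be the span of the monomial $k$-forms of weight at most $r+k\delta$ ($r\in\mathbf Z$). Since $df^{(\delta-j)}\wedge$ raises weights by $\delta-j$,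
\begin{equation}\label{eq:shift}
df^{(\delta-j)}\wedge F_r\Omega^k\subset F_{r-j}\Omega^{k+1}.
\end{equation}
So the $F_r$ are subcomplexes, and the differential of the associated graded complex $E_0$ is induced by $df^{(\delta)}\wedge$. Let $(E_e,d_e)$ be the resulting spectral sequence, which converges to $H^\cdot(\Omega^\cdot,df\wedge)$, and write $E_e^{(k)}$ for the part of $E_e$ in form degree $k$. For $e\ge1$ consider the condition
\begin{equation}\tag{$\mathrm V_e$}\label{Ve}
E_e^{(k)}=0\quad\text{for all }k\ne n .
\end{equation}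
For $\delta\ge2$, condition $(\mathrm V_1)$ says that $\partial_1f^{(\delta)},\dots,\partial_nf^{(\delta)}$ is a regular sequence: the leading form is nondegenerate. For larger $e$ the leading form may degenerate, and the forms $f^{(\delta-1)},\dots,f^{(\delta-e+1)}$ repair the degeneration. If \eqref{Ve} holds, then $H^k(\Omega^\cdot,df\wedge)=0$ for $k\ne n$.

\begin{theorem}[Adolphson--Sperber \cite{AS}]\label{thm:AS}
\begin{enumerate}
\item If $(\mathrm V_1)$ holds, then $L(f;t)^{(-1)^{n+1}}$ is a polynomial of degree $M_f$, all of whose reciprocal roots have absolute value $q^{n/2}$.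
\item Suppose \eqref{Ve} holds for a positive integer $e$ with
\begin{equation}\label{eq:115}
\Bigl(1+\frac{p}{(p-1)^2}\Bigr)(e-1)<\delta .
\end{equation}
Then $L(f;t)^{(-1)^{n+1}}$ is a polynomial of degree $M_f$; in particular $M_f$ is finite.
\end{enumerate}
\end{theorem}

Condition \eqref{Ve} is (1.11), inequality \eqref{eq:115} is (1.15), and part (2) is Corollary 1.16 of \cite{AS}. In part (2) nothing is said about absolute values. The following conjecture is posed in \cite{AS}.

\begin{conjecture}\label{conj}
Under the hypothesis of Theorem \ref{thm:AS}\,(2), all reciprocal roots of $L(f;t)^{(-1)^{n+1}}$ have absolute value $q^{n/2}$.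
\end{conjecture}

\subsection{One variable}\label{ss:onevar}
In one variable everything can be made explicit, and the natural range for $e$ appears. Let $n=1$. If $f'=0$, then $E_e=E_0$ for all $e$ and \eqref{Ve} never holds. So let $f'\ne0$, and let $d$ be the largest degree, prime to $p$, of a monomial occurring in $f$. Then $df^{(\delta-j)}=0$ for $j<\delta-d$. So the first nonzero differential is $d_{\delta-d}$, multiplication by a nonzero multiple of $x^{d-1}$. It is injective, so \eqref{Ve} holds exactly for $e\ge\delta-d+1$, and $M_f=d-1$. For the smallest possible value $e=\delta-d+1$,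
\begin{equation}\label{eq:equiv1}
\frac p{p-1}(e-1)<\delta\iff p(\delta-d)<(p-1)\delta\iff \delta<pd .
\end{equation}
Write $\Psi(z)=\Psi_0(\operatorname{Tr}_{\kappa/\mathbf F_p}(cz))$ with $c\in\kappa^\times$ and $\Psi_0$ a nontrivial character of $\mathbf F_p$; replacing $f$ by $cf$ we may take $c=1$. The sums do not change if a term $\alpha x^{pj}$ of $f$ is replaced by $\alpha^{1/p}x^j$. All terms of degree greater than $d$ have degree divisible by $p$, and a replacement takes such a term to one of degree at most $\delta/p$. If $\delta<pd$, these new degrees are less than $d$. We arrive at a polynomial of degree $d$ prime to $p$, for which $(\mathrm V_1)$ holds, and Theorem \ref{thm:AS}\,(1) gives a polynomial $L$-function of degree $d-1=M_f$ with all reciprocal roots of absolute value $q^{1/2}$. If $\delta=pd$, the leading term may cancel the term of degree $d$, as for $x^{pd}-x^d$, whose sums are $S_s=q^s$. So the natural range is \eqref{eq:equiv1}. Since $p/(p-1)^2>1/(p-1)$, inequality \eqref{eq:115} implies the inequality on the left of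 \eqref{eq:equiv1}, and in one variable the conjecture holds.

\subsection{Results}
Fix a prime $\ell\ne p$ and an isomorphism $\iota:\overline{\mathbf Q}_\ell\cong\mathbf C$. Through $\iota$ the character $\Psi$ takes values in $\overline{\mathbf Q}_\ell$. Let $\mathcal L_\Psi$ be the Artin--Schreier sheaf on $\mathbf A^1_\kappa$: the lisse sheaf of rank one on whose stalk at $z\in\mathbf F_{q^s}$ the geometric Frobenius acts by $\Psi(\operatorname{Tr}_{\mathbf F_{q^s}/\kappa}z)$. Put $\mathcal L_\Psi(f)=f^*\mathcal L_\Psi$ and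
\[
H^j_c(f):=H^j_c(\mathbf A^n_{\bar\kappa},\mathcal L_\Psi(f)).
\]
The Grothendieck trace formula reads
\begin{equation}\label{eq:trace}
L(f;t)^{(-1)^{n+1}}=\prod_j\det\bigl(1-t\,\mathrm{Frob}\mid H^j_c(f)\bigr)^{(-1)^{n+j}} .
\end{equation}

\begin{theorem}\label{thm:main}
If \eqref{Ve} holds for some $e\ge1$ satisfying \eqref{eq:115}, then $H^j_c(f)=0$ for $j\ne n$, and $H^n_c(f)$ has dimension $M_f$ and is pure of weight $n$. Hence
\[
L(f;t)^{(-1)^{n+1}}=\det\bigl(1-t\,\mathrm{Frob}\mid H^n_c(f)\bigr)
\]
has all its reciprocal roots of absolute value $q^{n/2}$, and $|S_s(f)|\le M_fq^{ns/2}$ for all $s\ge1$.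
\end{theorem}

So Conjecture \ref{conj} is true. The next theorem gives the range suggested by \eqref{eq:equiv1}.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item All conclusions of Theorem \ref{thm:main}, and in particular that $L(f;t)^{(-1)^{n+1}}$ is a polynomial of degree $M_f$, hold if \eqref{eq:115} is replaced by the weaker condition
\begin{equation}\tag{$*$}\label{star}
\frac p{p-1}\,(e-1)<\delta .
\end{equation}
\item For all $n\ge1$ and all $N\ge1$ prime to $p$ there is an $f$ of degree $\delta=pN$ that satisfies \eqref{Ve} with $\frac p{p-1}(e-1)=\delta$ and for which the conclusion fails.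
\end{enumerate}
\end{theorem}

By (2), the constant $p/(p-1)$ in \eqref{star} cannot be lowered and the strict inequality cannot be weakened to $\le$.

\subsection{Plan}
For $f$ alone, the degree formula of Theorem \ref{thm:AS}\,(2) only gives an Euler characteristic, by \eqref{eq:trace}; it says nothing about weights. The idea is to put $f$ in the family
\[
f_y:=f+y_1x_1+\dots+y_nx_n .
\]
The groups $H^*_c(f_y)$ are the stalks of the Fourier transform of $\mathcal L_\Psi(f)[n]$, which is a \emph{simple pure perverse sheaf}. Such an object is rigid: if its stalk Euler characteristic is constant near $y=0$, it must be a shifted lisse sheaf there, and then purity of the complex gives purity of each stalk. By Theorem \ref{thm:AS}\,(2) the Euler characteristic is $(-1)^nM_{f_y}$, provided \eqref{Ve} holds for $f_y$. So we need to know that \eqref{Ve} survives a small change of the linear part of $f$ and that $M_{f_y}$ does not change. Section \ref{sec:example} shows all this on one example, Section \ref{sec:stability} proves the stability, Section \ref{sec:purity}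 proves the rigidity, and Section \ref{sec:proofmain} combines them. Sections \ref{sec:padic} and \ref{sec:frob} prove the degree formula in the range \eqref{star} by $p$-adic methods; Section \ref{sec:sharp} gives the examples of Theorem \ref{thm:sharp}\,(2).

\section{An example worked by hand}\label{sec:example}

Let $n=2$, $p\ge5$ and $f=x_1^2x_2+x_2$, so that $\delta=3$ and
\[
f_y=x_1^2x_2+y_1x_1+(1+y_2)x_2 .
\]

\emph{The spectral sequence.} We have $df^{(3)}=x_1\omega$ with $\omega=2x_2\,dx_1+x_1\,dx_2$. The coefficients of $\omega$ are coprime, so a $1$-form is annihilated by $df^{(3)}\wedge$ if and only if it is a multiple of $\omega$. Therefore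
\[
E_1^{(0)}=0,\qquad E_1^{(1)}=A\omega/Ax_1\omega=\bigoplus_{j\ge0}\kappa\,x_2^j\omega,\qquad E_1^{(2)}=A/(x_1x_2,x_1^2),
\]
the last with basis $x_1,1,x_2,x_2^2,\dots$ (times $dx_1\wedge dx_2$). So $(\mathrm V_1)$ fails. Since $f_y$ has no quadratic part, $E_2=E_1$, and $d_2$ is induced by $(y_1dx_1+(1+y_2)dx_2)\wedge$:
\[
d_2(x_2^j\omega)=\bigl(y_1x_1x_2^j-2(1+y_2)x_2^{j+1}\bigr)dx_1\wedge dx_2 ,
\]
where $x_1x_2^j=0$ in $E_1^{(2)}$ for $j\ge1$. If $y_2\ne-1$, then $d_2$ is injective and its cokernel has basis $1,x_1$; so $(\mathrm V_3)$ holds and $M_{f_y}=2$. If $y_2=-1$, then $d_2(x_2\omega)=0$ and $(\mathrm V_3)$ fails. So $(\mathrm V_3)$ holds for $f$, and it holds for $f_y$ exactly on the open set $V=\{y_2\ne-1\}$ containing $0$. Inequality \eqref{eq:115} holds for $e=3$ because $p/(p-1)^2\le5/16<1/2$. Here $e=\delta$, the largest value that \eqref{eq:115} allows and the only allowed one for which the linear part of $f$ matters.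

\emph{The sums.} Let $y\in\kappa^2$. Summing over $x_2$ first,
\[
S_s(f_y)=q^s\sum_{x_1\in\mathbf F_{q^s},\;x_1^2=-(1+y_2)}\Psi\bigl(\operatorname{Tr}_{\mathbf F_{q^s}/\kappa}(y_1x_1)\bigr).
\]
For $y=0$ the sum over $x_1$ has $1+\chi^s$ terms, all equal to $1$, with $\chi=1$ or $-1$ according to whether $-1$ is a square in $\kappa$ or not. So $L(f;t)^{-1}=(1-qt)(1-\chi qt)$, of degree $2=M_f$, with reciprocal roots of absolute value $q=q^{n/2}$.

\emph{The family.} The same computation on cohomology shows that the groups $H^2_c(f_y)$ are the stalks of $\pi_*\mathcal L_\Psi(y_1x_1)(-1)$, where $\pi(x_1,y_1)=(y_1,-1-x_1^2)$, a double covering of the $y$-plane ramified along $y_2=-1$. On $V$ this is a lisse sheaf of rank $2$. Along $y_2=-1$ inertia exchanges the two sheets; its invariants have dimension $1$, and indeed $S_s(f_y)=q^s$ there. \emph{The rank drops exactly where inertia acts nontrivially.} We shall use this in the opposite direction: where the rank does not drop, inertia acts trivially and the sheaf extends.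

\section{Stability under change of the linear part}\label{sec:stability}

\subsection{The terms of the spectral sequence}
For $e\ge0$ put $Z_e^r=\{\omega\in F_r:\ df\wedge\omega\in F_{r-e}\}$. For $e\ge1$ we have $Z_e^r\cap F_{r-1}=Z_{e-1}^{r-1}$, so the part of $E_e$ of filtration index $r$ is
\begin{equation}\label{eq:Ee}
E_e^r=\frac{Z_e^r}{Z_{e-1}^{r-1}+df\wedge Z_{e-1}^{r+e-1}}
=\frac{\operatorname{im}\bigl(Z_e^r\to F_r/F_{r-1}\bigr)}{\operatorname{im}\bigl(df\wedge Z_{e-1}^{r+e-1}\to F_r/F_{r-1}\bigr)} ,
\end{equation}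
and $d_e:E_e^r\to E_e^{r-e}$ is induced by $df\wedge$; it raises the form degree by one. We use the following facts, for $e\ge1$.

(a) \emph{$E_e$ depends only on $f^{(\delta)},\dots,f^{(\delta-e+1)}$.} By \eqref{eq:shift}, for $j\ge e$ the component $df^{(\delta-j)}\wedge$ maps $F_r$ into $F_{r-e}$, so it does not matter for $Z_e^r$, nor for $Z_{e-1}^{r+e-1}$; and it maps $F_{r+e-1}$ into $F_{r-1}$, so it does not matter for the last image in \eqref{eq:Ee}.

(b) \emph{$\bigoplus_rE_e^r$ is a finitely generated graded $A$-module, and $d_e$ is $A$-linear.} Multiplication by $x_i$ maps $Z_e^r$ to $Z_e^{r+1}$ and respects the denominators. As $E_{e+1}$ is the cohomology of $(E_e,d_e)$, $A$ is noetherian, and $E_0\cong\Omega^\cdot$ is finitely generated, so is every $E_e$.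

(c) \emph{The formation of $E_e$ commutes with extension of $\kappa$.} Kernels and images do.

(d) \emph{If \eqref{Ve} holds, then $E_e=E_\infty$, $(\mathrm V_{e'})$ holds for all $e'\ge e$, $H^k(\Omega^\cdot,df\wedge)=0$ for $k\ne n$, and $\dim E_e^{(n)}=M_f<\infty$.} All $d_{e'}$ with $e'\ge e$ vanish because they raise the form degree. The filtration is exhaustive and bounded below on each $\Omega^k$, so $E_e^{(k)}$ is the graded space associated with a filtration of $H^k(\Omega^\cdot,df\wedge)$ that is exhaustive and bounded below. For finiteness, localize at a maximal ideal of $A$ containing all $\partial_if$: the Koszul complex is exact in degrees $<n$, so the $n$ elements $\partial_if$ form a regular sequence in an $n$-dimensional local ring. Hence the support of $A/(\partial_1f,\dots,\partial_nf)$ has dimension at most zero, and this module has finite length.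

\subsection{The stability lemma}
The linear part $f^{(1)}=f^{(\delta-(\delta-1))}$ first enters through $d_{\delta-1}$. So it does not influence $E_e$ for $e\le\delta-1$, and the only delicate case is $e=\delta$, as in Section \ref{sec:example}. There the fibre at $y=0$ of a complex depending on $y$ has cohomology in one degree only, and we want the same nearby. The complex has infinite dimension, so semicontinuity on each graded piece would only give infinitely many open sets. Fact (b) makes finitely many suffice.

\begin{lemma}\label{lem:stab}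
Let $\delta\ge2$ and suppose \eqref{Ve} holds with $e\le\delta$. There is a Zariski open $V\subset\mathbf A^n_\kappa$ containing $0$ such that for every finite extension $\kappa'/\kappa$ and every $y\in V(\kappa')$ the polynomial $f_y$ over $\kappa'$ has degree $\delta$, satisfies \eqref{Ve}, and has $M_{f_y}=M_f$. If $e\le\delta-1$, one may take $V=\mathbf A^n_\kappa$.
\end{lemma}

\begin{proof}
The degree does not change since $\delta\ge2$. If $e\le\delta-1$, then $E_e(f_y)=E_e(f)\otimes_\kappa\kappa'$ for all $y$ by (a) and (c), and (d) gives the claim.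

Let $e=\delta$. By (a), $\mathcal E:=E_{\delta-1}$ is the same for all $f_y$ (up to extension of scalars). If $\omega\in F_r$, then $dx_i\wedge\omega\in F_{r-\delta+1}$; so the spaces $Z_{\delta-1}^r$ are also the same for all $f_y$. The differential $d_y$ that $f_y$ induces on $\mathcal E$ sends the class of $\omega\in Z^r_{\delta-1}$ to that of $df\wedge\omega+\sum_iy_i\,dx_i\wedge\omega$. Hence
\[
d_y=d_0+\sum_iy_i\tau_i ,
\]
where $\tau_i$ is the $A$-linear map induced by $dx_i\wedge$; it is well defined as the difference of the differentials for $f+x_i$ and for $f$. Grade $\mathcal E$ by polynomial degree: the part of $\mathcal E^{(k)}$ with filtration index $r$ has polynomial degree $l=r+k\delta-k$. Since $d_y$ takes $(r,k)$ to $(r-\delta+1,k+1)$, it preserves $l$. Each $\mathcal E_l^{(k)}$ has finite dimension and vanishes for $l<0$, and $x_i$ raises $l$ by one.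

Let $Y_1,\dots,Y_n$ be variables. Because $d_y^2=0$ for all $y\in\bar\kappa^n$ and $\bar\kappa$ is infinite, the operator $d_Y=d_0+\sum_iY_i\tau_i$ makes $\mathcal E[Y]=\mathcal E\otimes_\kappa\kappa[Y]$ a complex of finitely generated $A[Y]$-modules. It is the direct sum of bounded complexes $\mathcal E_l[Y]$ of finite free $\kappa[Y]$-modules, and its fibre at $y$ has cohomology $E_\delta(f_y)$.

\emph{At the origin.} By hypothesis the fibre of $\mathcal E_l[Y]$ at $Y=0$ has cohomology only in degree $n$, of some dimension $\rho_l$, and $\sum_l\rho_l=M_f<\infty$ by (d). Recall that a complex $L^0\to\dots\to L^n$ of finite free modules over a local ring that is exact in degrees $<n$ modulo the maximal ideal is exact in degrees $<n$, with $H^n$ free of the rank seen modulo the maximal ideal: by Nakayama's lemma $L^0\to L^1$ is split injective with free cokernel; replace $L^0\to L^1$ by $0\to L^1/L^0$ and induct. So after localization at $Y=0$ we have $H^k(\mathcal E_l[Y])=0$ for $k<n$, and $H^n(\mathcal E_l[Y])$ is free of rank $\rho_l$.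

\emph{A single open set.} Choose $l_0$ with $\rho_l=0$ for $l\ge l_0$. The $A[Y]$-modules
\[
H^k(\mathcal E[Y])\ \ (k<n)\qquad\text{and}\qquad\bigoplus_{l\ge l_0}H^n(\mathcal E_l[Y])
\]
are finitely generated, being subquotients of $\mathcal E[Y]$. Each of finitely many homogeneous generators vanishes after localization at $Y=0$, so it is killed by an element of $\kappa[Y]$ not vanishing at $0$. For the finitely many $l<l_0$ with $\mathcal E_l\ne0$, the module $H^n(\mathcal E_l[Y])$ becomes free of rank $\rho_l$ after inverting an element not vanishing at $0$. Let $g$ be the product of all these elements and $V=\{g\ne0\}$. Over $\kappa[Y]_g$ each complex $\mathcal E_l[Y]_g$ has free terms and cohomology only in degree $n$, free of rank $\rho_l$. Hence it splits, and for $y\in V(\kappa')$ its fibre has cohomology only in degree $n$, of dimension $\rho_l$. So $(\mathrm V_\delta)$ holds for $f_y$, and $M_{f_y}=\sum_l\rho_l=M_f$ by (d).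
\end{proof}

\section{Constant Euler characteristic implies purity}\label{sec:purity}

\subsection{Facts on perverse sheaves}
All complexes are bounded constructible $\overline{\mathbf Q}_\ell$-complexes on varieties over $\kappa$, and weights are $\iota$-weights. A mixed complex has weight $\le w$ if for each $i$ its cohomology sheaf $\mathcal H^i$ has punctual weights $\le w+i$, that is, the Frobenius eigenvalues at a closed point with residue field of $q_1$ elements have absolute value at most $q_1^{(w+i)/2}$. It is pure of weight $w$ if moreover its Verdier dual has weight $\le-w$. We use the following.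

(P1) Let $\mathcal K$ be a simple perverse sheaf and $V$ an open set. Then $\mathcal K|_V$ is zero or simple perverse. If it is nonzero, its support $Z\subset V$ is irreducible, and on a dense open $Z^\circ\subset Z$ it is $\mathcal G[\dim Z]$ with $\mathcal G\ne0$ lisse. Suppose that $Z=V$ is smooth of dimension $n$, and let $j:V^\circ\hookrightarrow V$ be dense open with $\mathcal K|_{V^\circ}=\mathcal F[n]$, $\mathcal F$ lisse. Then $\mathcal K|_V=j_{!*}(\mathcal F[n])$; and if $\mathcal F$ extends to a lisse sheaf $\widetilde{\mathcal F}$ on $V$, then $j_{!*}(\mathcal F[n])=\widetilde{\mathcal F}[n]$.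

(P2) (Deligne's formula, \cite{BBD}.) Let $j:V^\circ\to V^\circ\cup D^\circ$ be an open immersion, where $V^\circ$ is smooth of dimension $n$, $\mathcal F$ is lisse on $V^\circ$, the closed complement $D^\circ$ is smooth of pure dimension $n-1$, and all $R^ij_*\mathcal F$ are lisse on $D^\circ$. Then $j_{!*}(\mathcal F[n])=\tau_{\le-n}Rj_*(\mathcal F[n])=(j_*\mathcal F)[n]$.

(P3) The Fourier transform
\[
\mathcal K=R\mathrm{pr}_{2!}\bigl(\mathrm{pr}_1^*\mathcal L_\Psi(f)[n]\otimes\mathcal L_\Psi(\textstyle\sum_ix_iy_i)\bigr)[n]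
\]
of $\mathcal L_\Psi(f)[n]$ is a simple perverse sheaf on the affine $y$-space, pure of weight $2n$. Indeed $\mathcal L_\Psi(f)[n]$ is simple perverse and pure of weight $n$, and the Fourier transform is an equivalence on perverse sheaves that raises the weight of pure complexes by $n$ \cite{KL,Lau}. By proper base change, for $y\in\kappa'^n$,
\begin{equation}\label{eq:stalk}
\mathcal H^j(\mathcal K)_{\bar y}=H_c^{j+2n}(f_y).
\end{equation}

\subsection{The rigidity statement}

\begin{proposition}\label{prop:purity}
Let $V\subset\mathbf A^n_\kappa$ be a nonempty open set and $M\ge0$ an integer such that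
\begin{equation}\label{eq:euler}
\sum_j(-1)^j\dim H^j_c(f_y)=(-1)^nM
\end{equation}
for all finite $\kappa'/\kappa$ and all $y\in V(\kappa')$. Then for all such $y$ we have $H_c^j(f_y)=0$ for $j\ne n$, and $H^n_c(f_y)$ has dimension $M$ and is pure of weight $n$ relative to $\kappa'$. These groups $H^n_c(f_y)$ are the stalks of a lisse sheaf on $V$.
\end{proposition}

\begin{proof}
Let $\mathcal K$ be as in (P3). By \eqref{eq:stalk} and \eqref{eq:euler}, the Euler characteristic of the stalk of $\mathcal K$ at every closed point of $V$ is $(-1)^nM$.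

\emph{The case $M=0$.} If $\mathcal K|_V\ne0$, then at a closed point of the set $Z^\circ$ of (P1) its stalk is nonzero and sits in a single degree, so its Euler characteristic is not $0$, a contradiction. Hence $\mathcal K|_V=0$, and all claims hold.

\emph{The case $M>0$.} All stalks at closed points of $V$ are nonzero, so the support is $V$, and by (P1) $\mathcal K|_V=j_{!*}(\mathcal F[n])$ with $j:V^\circ\hookrightarrow V$ dense open and $\mathcal F$ lisse on $V^\circ$. The hypothesis at points of $V^\circ$ says that $\mathcal F$ has rank $M$.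

\emph{Inertia in codimension one acts trivially.} Let $D$ be a component of $V\setminus V^\circ$ of codimension one, with generic point $\xi$. As $\kappa$ is perfect and the $R^ij_*\mathcal F$ are constructible, there is a nonempty open $D^\circ\subset D$ that is smooth, is disjoint from the other components of $V\setminus V^\circ$, and on which all $R^ij_*\mathcal F$ are lisse. Then $V^\circ\cup D^\circ$ is open in $V$, and $\mathcal K=(j_*\mathcal F)[n]$ on it by (P2). The hypothesis at closed points $y$ of $D^\circ$ gives $\dim(j_*\mathcal F)_{\bar y}=M$. Since $j_*\mathcal F$ is lisse on $D^\circ$, also $\dim(j_*\mathcal F)_{\bar\xi}=M$. But $(j_*\mathcal F)_{\bar\xi}=\mathcal F_{\bar\eta}^{I_\xi}$, where $\bar\eta$ is a geometric generic point and $I_\xi$ is the Galois group of the fraction field of the strict henselization of $V$ at $\bar\xi$. As $\dim\mathcal F_{\bar\eta}=M$, the inertia group $I_\xi$ acts trivially.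

\emph{$\mathcal F$ extends to $V$.} The sheaf $\mathcal F$ is given by a representation of $\pi_1(V^\circ)$ on a lattice over the ring of integers of a finite extension of $\mathbf Q_\ell$. Its reduction modulo the $i$-th power of the maximal ideal factors through a finite quotient of $\pi_1(V^\circ)$, which we take to be its image; this is the group of a connected finite \'etale Galois cover $V_i\to V^\circ$. The normalization of $V$ in $V_i$ is \'etale over all points of codimension one: over those of $V^\circ$ by construction, and over each $\xi$ as above because $I_\xi$ acts trivially. By purity of the branch locus (Zariski--Nagata, \cite{SGA1}) it is \'etale over the regular scheme $V$. Hence each reduction factors through the quotient $\pi_1(V)$ of $\pi_1(V^\circ)$, and so does the limit. So $\mathcal F$ extends to a lisse sheaf $\widetilde{\mathcal F}$ on $V$, and $\mathcal K|_V=\widetilde{\mathcal F}[n]$ by (P1).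

\emph{Purity.} By \eqref{eq:stalk}, $H^j_c(f_y)=0$ for $j\ne n$ and $H^n_c(f_y)=\widetilde{\mathcal F}_{\bar y}$ has dimension $M$. Since $\widetilde{\mathcal F}[n]$ has weight $\le2n$ and $\widetilde{\mathcal F}$ is its cohomology sheaf in degree $-n$, the punctual weights of $\widetilde{\mathcal F}$ are $\le n$. The Verdier dual $\widetilde{\mathcal F}^\vee[n](n)$ has weight $\le-2n$, so the punctual weights of $\widetilde{\mathcal F}^\vee(n)$ are $\le-3n$, and those of $\widetilde{\mathcal F}^\vee$ are $\le-n$. So the weights of $\widetilde{\mathcal F}$ are also $\ge n$.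
\end{proof}

The constancy of \eqref{eq:euler} is used three times: for the support, for the rank, and for inertia. In Section \ref{sec:example} it fails along $y_2=-1$: there the dimension drops to $1$, and the sheaf $\pi_*\mathcal L_\Psi(y_1x_1)(-1)$ is not lisse.

\section{Proof of Theorem \ref{thm:main}}\label{sec:proofmain}

Inequality \eqref{eq:115} gives $\delta\ge1$ and $e-1<\delta$, that is, $e\le\delta$.

If $\delta=1$, then $e=1$ and $df$ is a nonzero constant form, so $M_f=0$. After an affine change of coordinates $f=x_1$, and $H^*_c(f)=0$ by the K\"unneth formula, because $H^*_c(\mathbf A^1_{\bar\kappa},\mathcal L_\Psi)=0$. All claims hold.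

Let $\delta\ge2$ and take $V\ni0$ as in Lemma \ref{lem:stab}. For $y\in V(\kappa')$ the polynomial $f_y$ over $\kappa'$ satisfies the hypotheses of Theorem \ref{thm:AS}\,(2) with the same $e$ and $\delta$, for the nontrivial character $\Psi\circ\operatorname{Tr}_{\kappa'/\kappa}$. So its $L$-function over $\kappa'$, raised to the power $(-1)^{n+1}$, is a polynomial of degree $M_{f_y}=M_f$. Frobenius is invertible on each $H^j_c(f_y)$; so comparing degrees of rational functions in \eqref{eq:trace}, applied to $f_y$ over $\kappa'$, gives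
\[
\sum_j(-1)^{n+j}\dim H_c^j(f_y)=M_f .
\]
This is \eqref{eq:euler} with $M=M_f$. Proposition \ref{prop:purity} at $y=0\in V(\kappa)$ gives vanishing, dimension and purity. The formula for $L$ is then \eqref{eq:trace}, and $S_s(f)=(-1)^n\operatorname{Tr}(\mathrm{Frob}^s\mid H^n_c(f))$ gives the estimate. \qed

\begin{remark}
The proof shows more for $\delta\ge2$: the $H^n_c(f_y)$ form a lisse sheaf of rank $M_f$, pure of weight $n$, on $V$; and $V=\mathbf A^n_\kappa$ is allowed if $e\le\delta-1$.
\end{remark}

\section{A $p$-adic complex for the larger range}\label{sec:padic}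

\subsection{Reduction to a degree formula}
\begin{proposition}\label{prop:degree}
If \eqref{Ve} and \eqref{star} hold, then $L(f;t)^{(-1)^{n+1}}$ is a polynomial of degree $M_f$.
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:sharp}\,(1), given Proposition \ref{prop:degree}]
By \eqref{star}, $\delta\ge1$; and $e-1\ge\delta$ contradicts \eqref{star}, so $e\le\delta$. Inequality \eqref{star} involves only $e,\delta,p$, so for $\delta\ge2$ it is inherited by $f_y$. The proof in Section \ref{sec:proofmain} applies word for word with Proposition \ref{prop:degree} in place of Theorem \ref{thm:AS}\,(2).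
\end{proof}

The proof of Proposition \ref{prop:degree} occupies this section and the next. This section constructs a $p$-adic complex with cohomology only in degree $n$, of dimension $M_f$; the next one lets a Frobenius operator act on it and computes $L$. As in Section \ref{ss:onevar}, replacing $f$ by $cf$ (which changes neither \eqref{Ve} nor $M_f$) we assume $\Psi=\Psi_0\circ\operatorname{Tr}_{\kappa/\mathbf F_p}$ with $\Psi_0$ a nontrivial character of $\mathbf F_p$.

\subsection{Torsion in the Rees complex}\label{ss:rees}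
The $p$-adic complex below will contain the Koszul differential of $f$ with the homogeneous parts of $f$ multiplied by different powers of a uniformizer. So we first replace the filtration by a parameter $h$. Let $R$ be the Koszul complex over $\kappa[z_1,\dots,z_n,h]$ with terms $R^k=\bigoplus_{|I|=k}\kappa[z,h]\,dz_I$ and differential
\[
\sum_iG_i\,dz_i\wedge,\qquad G_i(z,h)=\sum_jh^{\delta-j}\,\partial_if^{(j)}(z).
\]
The map $z^u\,dz_I\,h^j\mapsto x^u\,dx_I\,h^{|u|+k-k\delta+j}$ ($|I|=k$) identifies $R$ with the Rees complex $\bigoplus_{r\in\mathbf Z}F_r\Omega^\cdot h^r$ with differential $df\wedge$. Indeed $x^udx_I\in F_r$ means $r\ge|u|+k-k\delta$; and the part of the differential coming from $h^{\delta-i}\,df^{(i)}$ changes $(|u|,k,j)$ to $(|u|+i-1,k+1,j+\delta-i)$, which leaves the exponent of $h$ on the right unchanged. Torsion means $h$-power torsion.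

\begin{lemma}\label{lem:rees}
Assume \eqref{Ve}.
\begin{enumerate}
\item For every $k$, $h^{e-1}$ kills the $h$-torsion of $H^k(R)$. For $k<n$, $H^k(R)$ is $h$-torsion.
\item $H^n(R)/(h\text{-torsion})$ is free over $\kappa[h]$ of rank $M_f$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The torsion submodule is graded. A homogeneous torsion class is represented by $\omega h^r$ with $\omega\in F_r\Omega^k$ and $\omega=df\wedge\eta$, $\eta\in F_{r+j}\Omega^{k-1}$, for some $j\ge0$; then $h^j$ kills it. If $j\ge e$, then $\eta\in Z_j^{r+j}$, and $E_j^{(k-1)}=0$ because $k-1<n$ and $(\mathrm V_j)$ holds by (d) of Section \ref{sec:stability}. So by \eqref{eq:Ee} $\eta=\eta'+df\wedge\zeta$ with $\eta'\in F_{r+j-1}$, and $\omega=df\wedge\eta'$. Thus $j$ can be lowered until $j\le e-1$. For $k<n$ we have $H^k(\Omega^\cdot,df\wedge)=0$, so every cycle $\omega\in F_r\Omega^k$ is $df\wedge\eta$ with $\eta$ in some $F_{r+j}$, and the class of $\omega h^r$ is torsion.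

(2) The quotient is $\bigoplus_rF_rH^n\,h^r$ with $F_rH^n=\operatorname{im}(F_r\Omega^n\to H^n(\Omega^\cdot,df\wedge))$. This is the Rees module of an exhaustive filtration, bounded below, of a space of dimension $M_f<\infty$; a basis adapted to the filtration gives a $\kappa[h]$-basis.
\end{proof}

Put $M=M_f$ and $dz=dz_1\wedge\dots\wedge dz_n$. Choose $\phi_1,\dots,\phi_M\in\kappa[z,h]$ such that the $\phi_j\,dz$ map to a basis in Lemma \ref{lem:rees}\,(2). For $m\ge1$ put
\[
\mu=m(e-1),\qquad R_T=R\otimes_{\kappa[h]}\kappa[T],\quad h\mapsto T^m ,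
\]
and let $\theta$ be the differential of $R_T$. Since $\kappa[T]$ is free over $\kappa[h]$, Lemma \ref{lem:rees} gives: the $T$-torsion of $H^k(R_T)$ is killed by $T^\mu$; $H^k(R_T)$ is $T$-torsion for $k<n$; and $H^n(R_T)/(T\text{-torsion})$ is free over $\kappa[T]$ on the images of the $\phi_j(z,T^m)\,dz$, which we again write $\phi_j\,dz$. The next lemma puts this in a form that only involves the complex modulo $T^{\mu+1}$.

\begin{lemma}\label{lem:ABC}
\begin{enumerate}
\item If $k<n$, $\xi\in R_T^k$ and $\theta\xi\in T^{\mu+1}R_T^{k+1}$, then $T^\mu\xi\in\theta R_T^{k-1}+T^{\mu+1}R_T^k$.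
\item If $\xi\in R_T^n$, then $T^\mu\xi\in T^\mu\sum_j\kappa[T]\,\phi_j\,dz+\theta R_T^{n-1}$.
\item If $c_j\in\kappa$ and $T^\mu\sum_jc_j\phi_j\,dz\in\theta R_T^{n-1}+T^{\mu+1}R_T^n$, then all $c_j=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\theta\xi=T^{\mu+1}\zeta$. Then $\zeta$ is a cycle and its class is torsion, so $T^\mu\zeta=\theta\eta$ for some $\eta\in R_T^k$. Hence $\xi-T\eta$ is a cycle in degree $k<n$, its class is torsion, and $T^\mu(\xi-T\eta)\in\theta R_T^{k-1}$.

(2) Modulo torsion $\xi$ is a $\kappa[T]$-combination of the $\phi_j\,dz$, and $T^\mu$ kills the torsion.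

(3) For some $\rho\in R_T^n$ the class of $\sum_jc_j\phi_j\,dz-T\rho$ is torsion. So in the free module $H^n(R_T)/(T\text{-torsion})$ the combination $\sum_jc_j\phi_j\,dz$ of basis elements is divisible by $T$, and all $c_j=0$.
\end{proof}

\subsection{Two competing demands}\label{ss:balance}
We shall use a connection whose principal term is $d+\gamma\,d\hat f\wedge$, with $\hat f$ a lift of $f$ and $\operatorname{ord}_p\gamma=\frac1{p-1}$, on the polydisc with coordinates $z_i=T^mx_i$, where $T$ is a uniformizer with $\gamma=T^b$. In the coordinates $z$,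
\[
\gamma\,d\hat f=T^{-\nu}\sum_jT^{m(\delta-j)}\,d\hat f^{(j)}(z),\qquad\nu=m\delta-b .
\]
So $T^\nu$ times the connection is a lift of the differential of the Rees complex at $h=T^m$, plus a perturbation of size $T^\nu$. The Rees complex has torsion of exponent up to $\mu=m(e-1)$, and the perturbation will be harmless if $\nu>\mu$. On the other hand, the Frobenius operator must improve convergence, and this will require $\lambda:=pb-m\delta>0$. The two demands are
\begin{equation}\label{eq:mb}
\frac b{\delta-e+1}<m<\frac{pb}\delta .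
\end{equation}
Recall that \eqref{star} implies $e\le\delta$. Hence \eqref{star} is equivalent to $\delta<p(\delta-e+1)$, that is, to $\frac1{\delta-e+1}<\frac p\delta$. So for large $b$ there is an integer $m$ with \eqref{eq:mb}. \emph{This is where \eqref{star} is used.} Fix such $b,m\ge1$ and put
\[
\mu=m(e-1),\quad\nu=m\delta-b,\quad\lambda=pb-m\delta>0,\quad\varepsilon=(p-1)b .
\]
Then
\begin{equation}\label{eq:ineq}
\mu+1\le\nu<\varepsilon .
\end{equation}

\subsection{The splitting function}
Let $\mathrm{AH}(t)=\exp\bigl(\sum_{i\ge0}t^{p^i}/p^i\bigr)\in1+t+t^2\mathbf Z_p[[t]]$ be the Artin--Hasse series. The Newton polygon of $\sum_{i\ge0}t^{p^i-1}/p^i$ has the vertices $(p^i-1,-i)$. It begins with a side from $(0,0)$ to $(p-1,-1)$, and the later sides have larger slope. So $\sum_{i\ge0}t^{p^i}/p^i$ has exactly $p-1$ roots with $\operatorname{ord}_p=\frac1{p-1}$, and they are the roots of a polynomial of degree $p-1$ over $\mathbf Q_p$. Fix one, $\gamma$. Then $\mathbf Q_p(\gamma)$ is totally ramified of degree $p-1$ over $\mathbf Q_p$, with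 uniformizer $\gamma$. Put
\[
\vartheta(t)=\mathrm{AH}(\gamma t)=\sum_j\vartheta_jt^j,\qquad\operatorname{ord}_p\vartheta_j\ge\frac j{p-1}.
\]

\begin{lemma}[Dwork]\label{lem:dwork}
$\vartheta(1)$ is a primitive $p$-th root of unity. If $w$ lies in the ring of integers $O_s$ of the unramified extension of $\mathbf Q_p$ of degree $s$ and $w^{p^s}=w$, then $\prod_{j<s}\vartheta(w^{p^j})=\vartheta(1)^{\operatorname{Tr}_{\mathbf F_{p^s}/\mathbf F_p}(\bar w)}$.
\end{lemma}

\begin{proof}
As formal series, $\mathrm{AH}(t)^p=\exp(pt)\,\mathrm{AH}(t^p)$. This may be evaluated at $\gamma$, since $\operatorname{ord}_p(p\gamma)>\frac1{p-1}$ and $\mathrm{AH}$ has integral coefficients. To evaluate the last factor put $x=\gamma^p$ and $\rho=\operatorname{ord}_px=\frac p{p-1}$. For all $i$ we have $p^i\rho-i\ge\rho>\frac1{p-1}$, and $p^i\rho-i\to\infty$. So in the Banach algebra of series $\sum a_jt^j$ with $\operatorname{ord}_pa_j+j\rho\to\infty$ the exponential of $\sum t^{p^i}/p^i$ converges to $\mathrm{AH}(t)$, and we may evaluate at $x$. Hence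
\[
\mathrm{AH}(\gamma)^p=\exp\Bigl(p\gamma+\sum_{i\ge0}\gamma^{p^{i+1}}/p^i\Bigr)=\exp\Bigl(p\sum_{i\ge0}\gamma^{p^i}/p^i\Bigr)=1 .
\]
Since $\mathrm{AH}(\gamma)\equiv1+\gamma\pmod{\gamma^2}$, it is not $1$.

The Frobenius automorphism of $O_s$ maps $w$ to $w^p$, so $\sum_{j<s}w^{p^{i+j}}=\operatorname{Tr}_{O_s/\mathbf Z_p}(w)=:\beta\in\mathbf Z_p$ for every $i$. Therefore
\[
\prod_{j<s}\mathrm{AH}(w^{p^j}t)=\exp\Bigl(\beta\sum_it^{p^i}/p^i\Bigr)=\mathrm{AH}(t)^\beta
\]
in $1+t\mathbf Z_p[[t]]$. At $t=\gamma$ this is $\prod_{j<s}\vartheta(w^{p^j})=\vartheta(1)^\beta$, which depends only on $\beta$ modulo $p$, that is, on $\operatorname{Tr}_{\mathbf F_{p^s}/\mathbf F_p}(\bar w)$.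
\end{proof}

We embed the field of values of $\Psi_0$ into $\mathbf Q_p(\gamma)$ so that $\Psi_0(1)=\vartheta(1)$. Through this embedding the sums $S_s(f)$ and the coefficients of $L(f;t)$ lie in $\mathbf Q_p(\gamma)$.

\subsection{The connection}
Let $W=W(\kappa)$ be the ring of Witt vectors, $\mathbf Q_q$ its fraction field, $\sigma$ its Frobenius, and $K=\mathbf Q_q(\gamma,T)$ with $T^b=\gamma$. This is totally ramified over $\mathbf Q_q$ of degree $\varepsilon=(p-1)b$ with uniformizer $T$. Let $v$ be the valuation with $v(T)=1$; so $v(p)=\varepsilon$, $v(\gamma)=b$. We have $O_K/(p)=\kappa[T]/(T^\varepsilon)$. Put $\varpi=T^m$.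

Let $\hat f=\sum_uc_ux^u\in W[x]$ be the lift of $f$ with Teichm\"uller coefficients, so $c_u^q=c_u$ and $\sigma(c_u)=c_u^p$. Put
\[
\gamma_l=\sum_{i\le l}\gamma^{p^i}/p^i=-\sum_{i>l}\gamma^{p^i}/p^i .
\]
The numbers $\frac{p^i}{p-1}-i$ increase strictly for $i\ge1$, so $\operatorname{ord}_p\gamma_l=\frac{p^{l+1}}{p-1}-(l+1)$ and
\begin{equation}\label{eq:gammal}
v(p^l\gamma_l)=b(p^{l+1}-p+1).
\end{equation}
Define
\begin{equation}\label{eq:PhiLambda}
\Phi=\sum_{l\ge0}\gamma_l\sum_{u\ne0}c_u^{p^l}x^{p^lu},\qquad
\Lambda=\prod_{j<a}\prod_u\vartheta\bigl(c_u^{p^j}x^{p^ju}\bigr).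
\end{equation}
Collecting the terms with $i+j=l$ in the Artin--Hasse exponents shows $\exp\Phi=\prod_{j\ge0}\prod_{u\ne0}\vartheta(c_u^{p^j}x^{p^ju})$ in $K[[x]]$. Since $c_u^q=c_u$, it follows that
\begin{equation}\label{eq:LambdaPhi}
\Lambda=\vartheta^*\,\frac{\exp\Phi(x)}{\exp\Phi(x^q)},\qquad\vartheta^*=\prod_{j<a}\vartheta(c_0^{p^j})\in O_K^\times .
\end{equation}

For real $\rho>0$ let $\mathcal C_\rho$ be the Banach algebra of series $\sum A_ux^u$ over $K$ with $v(A_u)-\rho|u|\to\infty$, with valuation $\min_u(v(A_u)-\rho|u|)$. Put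
\[
C=\mathcal C_m=K\langle z\rangle,\quad z_i=\varpi x_i,\quad B=O_K\langle z\rangle,\quad\Omega_C^k=\bigoplus_{|I|=k}C\,dz_I,\quad\Omega_B^k=\bigoplus_{|I|=k}B\,dz_I ,
\]
where $\langle z\rangle$ denotes series whose coefficients tend to $0$; the valuation of $C$ is the Gauss valuation in $z$. The connection is
\[
\nabla=d+d\Phi\wedge .
\]

The terms of $d\Phi$ with $l\ge1$ may also have denominators in the coordinates $z$, and a general perturbation of this size would destroy the estimates. But they have a special shape: each is a multiple of the principal term up to an integral remainder, because raising to the $p$-th power is close to Frobenius.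

\begin{lemma}\label{lem:conn}
Put $\widetilde G_i=\sum_j\varpi^{\delta-j}\,\partial_i\hat f^{(j)}(z)\in O_K[z]$. There are $U_i\in1+TB$ and $\beta_i\in B$ with $\partial\Phi/\partial z_i=T^{-\nu}U_i\widetilde G_i+\beta_i$. Moreover $\widetilde G_i\equiv G_i(z,T^m)$ modulo $p$.
\end{lemma}

\begin{proof}
We have $\partial\Phi/\partial z_i=\sum_lh_{i,l}$ with
\[
h_{i,l}=\varpi^{-1}p^l\gamma_l\,x_i^{p^l-1}\,(\partial_i\hat f)^{\sigma^l}(x^{p^l}),
\]
where $\sigma^l$ is applied to the coefficients. For $l=0$, writing $x=z/\varpi$,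
\[
h_{i,0}=\varpi^{-1}\gamma\sum_j\varpi^{1-j}\partial_i\hat f^{(j)}(z)=\gamma\varpi^{-\delta}\widetilde G_i=T^{-\nu}\widetilde G_i ,
\]
and the last claim is clear. For $l\ge1$ write $(\partial_i\hat f)^{\sigma^l}(x^{p^l})=(\partial_i\hat f)^{p^l}+p\,g_{i,l}$ with $g_{i,l}\in W[x]$ of degree at most $p^l(\delta-1)$. Since $h_{i,0}=\varpi^{-1}\gamma\,\partial_i\hat f$,
\[
h_{i,l}=h_{i,0}\,U_{i,l}+\beta_{i,l},\qquad
U_{i,l}=\gamma^{-1}p^l\gamma_l\,(x_i\partial_i\hat f)^{p^l-1},\qquad
\beta_{i,l}=\varpi^{-1}p\cdot p^l\gamma_l\,x_i^{p^l-1}g_{i,l}.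
\]
An element of $W[x]$ of degree at most $D$ has Gauss valuation at least $-mD$. With \eqref{eq:gammal},
\begin{align*}
v(U_{i,l})&\ge b(p^{l+1}-p)-m\delta(p^l-1)=(p^l-1)\lambda ,\\
v(\beta_{i,l})&\ge(p-1)b+b(p^{l+1}-p+1)-m-m(p^l\delta-1)=p^l\lambda .
\end{align*}
As $\lambda$ is a positive integer, $U_i=1+\sum_{l\ge1}U_{i,l}$ converges in $1+TB$ and $\beta_i=\sum_{l\ge1}\beta_{i,l}$ converges in $B$.
\end{proof}

By the lemma, $\nabla$ acts on $\Omega_C^\cdot$, and
\begin{equation}\label{eq:nablaprime}
\nabla':=T^\nu\nabla=\Theta+T^\nu D,\qquad\Theta=\sum_iU_i\widetilde G_i\,dz_i\wedge,\qquad D=d+\sum_i\beta_i\,dz_i\wedge ,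
\end{equation}
with $D(\Omega_B)\subset\Omega_B$. The units $U_i$ are removed by conjugation: with the automorphism $\mathcal U(\xi\,dz_I)=\bigl(\prod_{i\in I}U_i\bigr)\xi\,dz_I$ of $\Omega_B$,
\[
\Theta=\mathcal U\,\Theta_G\,\mathcal U^{-1},\qquad\Theta_G=\sum_i\widetilde G_i\,dz_i\wedge .
\]
By \eqref{eq:ineq} we have $\mu+1\le\varepsilon$, so $p\in T^{\mu+1}O_K$ and $O_K/(T^{\mu+1})=\kappa[T]/(T^{\mu+1})$. Hence
\begin{equation}\label{eq:modT}
(\Omega_B,\Theta_G)\bmod T^{\mu+1}\;=\;(R_T,\theta)\bmod T^{\mu+1}.
\end{equation}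
Let $\widetilde\phi_j\in W[z]$ be a lift of $\phi_j(z,0)$, so that $\widetilde\phi_j\equiv\phi_j(z,T^m)$ modulo $T$, and put $\omega_j=\mathcal U(\widetilde\phi_j\,dz)\in\Omega_B^n$.

\begin{lemma}\label{lem:ABCprime}
\begin{enumerate}
\item If $k<n$, $\xi\in\Omega_B^k$ and $\Theta\xi\in T^{\mu+1}\Omega_B$, then $T^\mu\xi\in\Theta\Omega_B^{k-1}+T^{\mu+1}\Omega_B^k$.
\item If $\xi\in\Omega_B^n$, then $T^\mu\xi\in T^\mu\sum_jO_K\omega_j+\Theta\Omega_B^{n-1}+T^{\mu+1}\Omega_B^n$.
\item If $c_j\in O_K$ and $T^\mu\sum_jc_j\omega_j\in\Theta\Omega_B^{n-1}+T^{\mu+1}\Omega_B^n$, then all $c_j\in TO_K$.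
\end{enumerate}
\end{lemma}

\begin{proof}
Applying $\mathcal U^{-1}$, which preserves $\Omega_B$ and $T^{\mu+1}\Omega_B$, we may replace $\Theta$ by $\Theta_G$ and $\omega_j$ by $\widetilde\phi_j\,dz$. All hypotheses and conclusions depend only on the complex modulo $T^{\mu+1}$, and in $T^\mu\sum_jc_j\widetilde\phi_j\,dz$ only $\widetilde\phi_j$ and $c_j$ modulo $T$ matter. By \eqref{eq:modT} every element of $\Omega_B$ has the same reduction modulo $T^{\mu+1}$ as some element of $R_T$, and conversely. So the three statements follow from those of Lemma \ref{lem:ABC}.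
\end{proof}

\subsection{Cohomology of the connection}
\begin{lemma}\label{lem:coh}
$H^k(\Omega_C,\nabla)=0$ for $k<n$, and $\dim_KH^n(\Omega_C,\nabla)=M_f$.
\end{lemma}

\begin{proof}
We may work with $\nabla'=T^\nu\nabla$, and any element of $\Omega_C$ may be multiplied by a power of $T$ to lie in $\Omega_B$. The following step is used twice.

($\alpha$) \emph{If $k<n$, $\xi\in\Omega_B^k$ and $\Theta\xi\in T^{\mu+1}\Omega_B$, then $\xi\in\nabla'(T^{-\mu}\Omega_B^{k-1})+T\Omega_B^k$.} By Lemma \ref{lem:ABCprime}\,(1), $T^\mu\xi=\Theta\eta+T^{\mu+1}\xi'$, and by \eqref{eq:nablaprime} $\nabla'(T^{-\mu}\eta)=\xi-T\xi'+T^{\nu-\mu}D\eta$, where $\nu-\mu\ge1$ by \eqref{eq:ineq}.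

\emph{Vanishing for $k<n$.} Let $\xi\in\Omega_B^k$ with $\nabla'\xi=0$. Then $\Theta\xi=-T^\nu D\xi\in T^{\mu+1}\Omega_B$. By ($\alpha$), $\xi=\nabla'(T^{-\mu}\eta_0)+T\xi_1$ with $\eta_0,\xi_1$ integral, and $\nabla'\xi_1=0$. Iterating, and using that $B$ is complete and $\nabla'$ continuous, $\xi=\nabla'\bigl(T^{-\mu}\sum_jT^j\eta_j\bigr)$.

\emph{The $\omega_j$ span $H^n$.} As in ($\alpha$), Lemma \ref{lem:ABCprime}\,(2) gives $\xi\in\sum_jO_K\omega_j+\nabla'(T^{-\mu}\Omega_B^{n-1})+T\Omega_B^n$ for $\xi\in\Omega_B^n$. Iterate.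

\emph{The $\omega_j$ are independent in $H^n$.} Suppose $\sum_jc_j\omega_j=\nabla'\eta$ with $(c_j)\ne0$. Put $w=\min_jv(c_j)$, and let $\eta\in T^{g}\Omega_B^{n-1}$ with $g\in\mathbf Z$. We claim that we may take $g\ge w-\mu$. If $w-g\ge\mu+1$, then
\[
\Theta(T^{-g}\eta)=T^{-g}\sum_jc_j\omega_j-T^\nu D(T^{-g}\eta)\in T^{\mu+1}\Omega_B ,
\]
so by ($\alpha$) for $k=n-1$ we can subtract from $\eta$ a $\nabla'$-exact form to get $\eta\in T^{g+1}\Omega_B$, without changing $\nabla'\eta$. Repeating proves the claim. Now $\eta_1=T^{\mu-w}\eta$ is integral, and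
\[
T^\mu\sum_jT^{-w}c_j\,\omega_j=\nabla'\eta_1\in\Theta\eta_1+T^{\mu+1}\Omega_B .
\]
By Lemma \ref{lem:ABCprime}\,(3), all $T^{-w}c_j\in TO_K$, contradicting the choice of $w$.
\end{proof}

\section{Frobenius and the degree formula}\label{sec:frob}

\subsection{The Frobenius operators}
For a power $Q$ of $q$, $|I|=k$ and $u\in\mathbf N^n$ with $u_i\ge1$ for $i\in I$ put
\[
\psi_Q\Bigl(x^u\frac{dx_I}{x_I}\Bigr)=Q^{n-k}\,x^{u/Q}\,\frac{dx_I}{x_I}\ \text{ if }Q\mid u,\qquad\text{and }0\text{ otherwise},
\]
where $x_I=\prod_{i\in I}x_i$. Then $\psi_Qd=d\psi_Q$: on $x^u\,dx_I/x_I$ with $Q\mid u$ both give $\sum_iQ^{n-k-1}u_i\,x^{u/Q}\frac{dx_i}{x_i}\wedge\frac{dx_I}{x_I}$, and if $Q\nmid u$ both give $0$. Also $\psi_Q(g(x^Q)\omega)=g(x)\psi_Q(\omega)$. Write $\mathcal C_\rho\Omega^k=\bigoplus_{|I|=k}\mathcal C_\rho\,dx_I$; so $\Omega_C^k=\mathcal C_m\Omega^k$, and $\psi_q$ maps $\mathcal C_{m/q}\Omega^k$ continuously to $\Omega_C^k$. Let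
\[
\alpha_k=\psi_q\circ\Lambda\quad\text{on $k$-forms}.
\]

For $u\ne0$ and $j\le a-1$, the $i$-th term $\vartheta_i\,(c_u^{p^j}x^{p^ju})^i$ of the factor $\vartheta(c_u^{p^j}x^{p^ju})$ has valuation in $\mathcal C_{m/q}$ at least
\[
ib-\frac{m}{q}\,i\,p^j|u|\ge i\Bigl(b-\frac{m\delta}p\Bigr)=\frac{i\lambda}p .
\]
So $\Lambda$ is a constant unit times a finite product of elements $1+(\text{positive valuation})$; it lies in $\mathcal C_{m/q}$ and is invertible there. \emph{This is the second use of $\lambda>0$.} Hence $\alpha_k:\mathcal C_{m/q}\Omega^k\to\Omega_C^k$ is continuous. The inclusion $\Omega_C^k\hookrightarrow\mathcal C_{m/q}\Omega^k$ is completely continuous, that is, a limit of operators of finite rank (truncate the series). So $\alpha_k$ is completely continuous on $\Omega_C^k$.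

On forms over $K[[x]]$, \eqref{eq:LambdaPhi} gives $\alpha=\vartheta^*\,(\exp\Phi)^{-1}\psi_q\exp\Phi$, and $\nabla=(\exp\Phi)^{-1}d\,\exp\Phi$. Therefore $\alpha\nabla=\nabla\alpha$.

\subsection{The trace formula}
We recall the theory of Serre \cite{Serre}. A completely continuous endomorphism $\alpha$ of a Banach space with an orthonormal basis has a trace, the sum of its diagonal entries; $\det(1-t\alpha)=\exp\bigl(-\sum_s\operatorname{Tr}(\alpha^s)t^s/s\bigr)$ is an entire function; and if $\lambda_0$ is a nonzero scalar, the space is a direct sum of closed subspaces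
\[
\mathcal N=\bigcup_j\ker(1-\lambda_0\alpha)^j,\qquad\mathcal P=\bigcap_j\operatorname{im}(1-\lambda_0\alpha)^j ,
\]
with $1-\lambda_0\alpha$ nilpotent on $\mathcal N$ and bijective on $\mathcal P$, and $\dim\mathcal N<\infty$ is the order of vanishing of $\det(1-t\alpha)$ at $t=\lambda_0$.

\begin{lemma}\label{lem:traceformula}
$L(f;t)^{(-1)^{n+1}}=\prod_k\det(1-t\alpha_k\mid\Omega_C^k)^{(-1)^{n-k}}$.
\end{lemma}

\begin{proof}
Let $s\ge1$ and $Q=q^s$. Then $\alpha_k^s=\psi_Q\circ\Lambda_s$ with $\Lambda_s=\prod_{j<s}\Lambda(x^{q^j})$. Using $c_u^q=c_u$,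
\[
\Lambda_s=\prod_{j<as}\prod_u\vartheta\bigl((c_ux^u)^{p^j}\bigr).
\]
Since $\Lambda\in\mathcal C_{m/q}$, the series $\Lambda_s$ converges at points with integral coordinates. At a point $x$ with $x_i^Q=x_i$ for all $i$, Lemma \ref{lem:dwork} applied to $w=c_ux^u$, with $as$ in place of $s$, gives $\Lambda_s(x)=\Psi(\operatorname{Tr}_{\mathbf F_Q/\kappa}f(\bar x))$. The monomial forms $x^u\,dx_I/x_I$, suitably scaled, are an orthonormal basis, and the diagonal entry of $\alpha_k^s$ at $x^udx_I/x_I$ is $Q^{n-k}$ times the coefficient $(\Lambda_s)_{(Q-1)u}$. So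
\[
\operatorname{Tr}(\alpha_k^s)=\sum_{|I|=k}Q^{n-k}t_I,\qquad t_I=\sum_{u\in\mathbf N^n,\ u_i\ge1\,(i\in I)}(\Lambda_s)_{(Q-1)u}.
\]
For $J\subset\{1,\dots,n\}$ let $S_J$ be the part of $S_s(f)$ coming from points with $x_j=0$ exactly for $j\in J$. The sum of $(\Lambda_s)_{(Q-1)u}$ over all $u$ with $u_j=0$ for $j\in J$ is the average of $\Lambda_s$ over the points with $x_j=0$ for $j\in J$ whose other coordinates are $(Q-1)$-st roots of unity, that is, $(Q-1)^{-(n-|J|)}S_J$. By inclusion--exclusion $t_I=\sum_{J\subset I}(-1)^{|J|}(Q-1)^{-(n-|J|)}S_J$, and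
\[
\sum_k(-1)^k\operatorname{Tr}(\alpha_k^s)=\sum_J\frac{(-1)^{|J|}S_J}{(Q-1)^{n-|J|}}\sum_{I\supset J}(-1)^{|I|}Q^{n-|I|}=\sum_JS_J=S_s(f),
\]
because the inner sum is $(-1)^{|J|}(Q-1)^{n-|J|}$ by the binomial theorem. Multiply by $t^s/s$, sum over $s$, exponentiate, and raise to the power $(-1)^{n+1}$.
\end{proof}

\subsection{Proof of Proposition \ref{prop:degree}}

\emph{Polynomiality.} Let $\lambda_0\in\overline K^\times$, and extend scalars to a finite extension of $K$ containing $\lambda_0$; Lemma \ref{lem:coh} remains valid. Decompose $\Omega_C^k=\mathcal N^k\oplus\mathcal P^k$ for $\alpha_k$ and $\lambda_0$. Since $\nabla$ commutes with $\alpha$, it respects the decomposition, and $H^k(\Omega_C)=H^k(\mathcal N^\cdot)\oplus H^k(\mathcal P^\cdot)$. By Lemma \ref{lem:coh}, $H^k(\mathcal N^\cdot)=0$ for $k<n$, so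
\[
\dim H^n(\mathcal N^\cdot)=\sum_k(-1)^{n-k}\dim\mathcal N^k .
\]
The right side is the order of the product in Lemma \ref{lem:traceformula} at $\lambda_0$. On $H^n(\mathcal N^\cdot)$ the operator $1-\lambda_0\alpha_n$ is nilpotent; on the finite-dimensional space $H^n(\mathcal P^\cdot)$ it is surjective, hence bijective. So the left side is the multiplicity of $\lambda_0$ as a zero of $\det(1-t\alpha_n\mid H^n(\Omega_C,\nabla))$. Thus the entire functions
\[
\prod_{n-k\text{ even}}\det(1-t\alpha_k)\qquad\text{and}\qquad\det\bigl(1-t\alpha_n\mid H^n(\Omega_C,\nabla)\bigr)\prod_{n-k\text{ odd}}\det(1-t\alpha_k)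
\]
have the same zeros with the same multiplicities. A $p$-adic entire function with value $1$ at $0$ is determined by its zeros with multiplicities, so they are equal and
\[
L(f;t)^{(-1)^{n+1}}=\det\bigl(1-t\alpha_n\mid H^n(\Omega_C,\nabla)\bigr).
\]

\emph{Degree.} By Lemma \ref{lem:coh} it remains to see that $\alpha_n$ is bijective on $H^n(\Omega_C,\nabla)$. The map
\[
\chi\Bigl(x^u\frac{dx}{x}\Bigr)=\Lambda^{-1}x^{qu}\frac{dx}{x}\qquad(\text{all }u_i\ge1),\qquad\frac{dx}{x}=\frac{dx_1\wedge\dots\wedge dx_n}{x_1\cdots x_n},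
\]
extends to a continuous map $\Omega_C^n\to\mathcal C_{m/q}\Omega^n$ with $\alpha_n\chi=\mathrm{id}$. So $\alpha_n:\mathcal C_{m/q}\Omega^n\to\Omega_C^n$ is surjective. Since $\Omega_C^n$ contains all polynomial forms, it is dense in $\mathcal C_{m/q}\Omega^n$; hence $\alpha_n(\Omega_C^n)$ is dense in $\Omega_C^n$. The subspace $\nabla\Omega_C^{n-1}$ is the image of a continuous map of Banach spaces and has finite codimension, so it is closed. Thus $H^n$ is a finite-dimensional Hausdorff space in which the image of $\alpha_n$ is dense, so the image is everything. This proves Proposition \ref{prop:degree}, and with it Theorem \ref{thm:sharp}\,(1). \qed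

\section{The range is best possible}\label{sec:sharp}

The example $x^{pd}-x^d$ of Section \ref{ss:onevar} works in any number of variables. Let $\Psi(z)=\Psi_0(\operatorname{Tr}_{\kappa/\mathbf F_p}(cz))$ with $c\in\kappa^\times$ and $\Psi_0$ a nontrivial character of $\mathbf F_p$, let $N\ge1$ be prime to $p$, and put
\[
f=c^{-1}\sum_{i=1}^n\bigl(x_i^{pN}-x_i^N\bigr),\qquad\delta=pN .
\]

\begin{proof}[Proof of Theorem \ref{thm:sharp}\,(2)]
We have $df=df^{(N)}=-c^{-1}N\sum_ix_i^{N-1}dx_i$, and $df\wedge$ lowers the filtration index by $\delta-N=(p-1)N$. So $d_j=0$ for $j<(p-1)N$, $E_{(p-1)N}=E_0$, and $d_{(p-1)N}$ is the Koszul differential of $x_1^{N-1},\dots,x_n^{N-1}$ up to a nonzero constant. These elements form a regular sequence if $N\ge2$ and generate the unit ideal if $N=1$. So \eqref{Ve} holds with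
\[
e=(p-1)N+1,\qquad\frac p{p-1}(e-1)=pN=\delta,\qquad M_f=(N-1)^n .
\]
But $\operatorname{Tr}_{\mathbf F_{q^s}/\mathbf F_p}(x^{pN}-x^N)=0$ for $x\in\mathbf F_{q^s}$, so $S_s(f)=q^{ns}$ for all $s$ and
\[
L(f;t)^{(-1)^{n+1}}=(1-q^nt)^{(-1)^n}.
\]
For $n$ odd this is not a polynomial. For $n$ even it has the reciprocal root $q^n$, whose absolute value is not $q^{n/2}$.
\end{proof}

\begin{thebibliography}{SGA1}

\bibitem[AS]{AS} Alan Adolphson and Steven Sperber, \emph{Exponential sums on $\mathbf A^n$, II}, arXiv:math/9909009 (1999).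

\bibitem[BBD]{BBD} BBD, 2.1.11.

\bibitem[KL]{KL} Katz--Laumon, 1985.

\bibitem[L]{Lau} Laumon, \emph{Transformation de Fourier\dots}, 1987.

\bibitem[S]{Serre} Serre, \emph{Endomorphismes compl\`etement continus des espaces de Banach $p$-adiques}, 1962.

\bibitem[SGA1]{SGA1} SGA 1, X.3.1.

\end{thebibliography}

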